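# Co-critical graphs for $(K_3,K_t)$ with a vertex of degree linear in $t$

## The guess $r-2$ and its test on small cases

All graphs are finite, simple and undirected. Let $k\ge 1$ and $t_1,\dots,t_k\ge 2$ be integers.

**Definition (arrow, Ramsey number).** We write $G\to(H_1,\dots,H_k)$ if every coloring of the edges of $G$ with colors $1,\dots,k$ contains, for some $i$, a copy of $H_i$ all of whose edges have color $i$. The Ramsey number $r(K_{t_1},\dots,K_{t_k})$ is the least $n$ with $K_n\to(K_{t_1},\dots,K_{t_k})$.

**Definition (co-critical).** A non-complete graph $G$ is $(H_1,\dots,H_k)$-co-critical if $G\nrightarrow(H_1,\dots,H_k)$ but $G+e\to(H_1,\dots,H_k)$ for every edge $e$ of the complement $\overline G$.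

So $G$ can still be colored without the forbidden monochromatic graphs, but no further edge can be added. Such a graph should be dense everywhere, and the natural question is how small a degree it can have. Here is a way to make examples, due to Hanson and Toft. Write $r=r(K_{t_1},\dots,K_{t_k})$, let $n\ge r$, and take the join $K_{r-2}+\overline K_{n-r+2}$. To color it, take a coloring of $K_{r-1}$ without forbidden monochromatic cliques and replace one vertex by $n-r+2$ pairwise nonadjacent copies of itself. A clique contains at most one of these copies, so nothing forbidden appears. Adding any missing edge joins two of the copies and creates a $K_r$. So the graph is co-critical, and its minimum degree is $r-2$.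

The first guess is that one cannot do better. This is the question of Song that we study, from the paper of Ivan Casas-Rocha, Benjamin Snyder and Zi-Xia Song, "The minimum degree of $(K_s,K_t)$-co-critical graphs", arXiv:2311.04800 (2023): *is it true that every $(K_{t_1},\dots,K_{t_k})$-co-critical graph has minimum degree at least $r(K_{t_1},\dots,K_{t_k})-2$?* Let us test the guess "yes".

*One color.* For $k=1$ we have $r=t$. A co-critical graph is a non-complete graph without $K_t$ in which every new edge creates a $K_t$. Two nonadjacent vertices then have $t-2$ common neighbors, so each has degree at least $t-2$. A vertex adjacent to all others has degree at least $t-1$, because the graph has at least $t$ vertices. The guess is true.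

*Exactly $r$ vertices.* If $G$ is co-critical on $N$ vertices, then $G+e\subset K_N$ gives $K_N\to(K_{t_1},\dots,K_{t_k})$, so $N\ge r$. Let $N=r$. By the Hanson–Toft construction with $n=r$, the graph $K_r$ minus an edge does not arrow. If $G$ missed two edges, then $G+e$ would lie inside $K_r$ minus an edge and would not arrow. So $G$ is $K_r$ minus an edge, with minimum degree $r-2$. The guess is true.

*Two triangles.* Here $r(K_3,K_3)=6$ and the guess says "at least $4$". On six vertices the only example is $K_6$ minus an edge, as we just saw. For all $n\ge6$, Galluccio, Simonovits and Simonyi proved that every $(K_3,K_3)$-co-critical graph on $n$ vertices has minimum degree at least four, and that this is sharp.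

So the guess survives these tests. It is nevertheless false, already for two colors.

## Splitting a neighborhood: the bound $(s-1)(t-1)-1$

From now on there are two colors, red and blue. The sensible way to prove a lower bound on $\deg v$ is to color $G$, to add an edge $uv$, and to recolor only the edges at $v$. Let us see how far this goes.

**Theorem 2.** For $s,t\ge3$ every $(K_s,K_t)$-co-critical graph has minimum degree at least $(s-1)(t-1)-1$.

*Proof.* Let $G$ be $(K_s,K_t)$-co-critical on $N$ vertices and $v\in V(G)$. As above, $N\ge r(K_s,K_t)$, and $r(K_s,K_t)\ge (s-1)(t-1)+1$: color $s-1$ disjoint copies of $K_{t-1}$ blue and all edges between them red. If $\deg v=N-1$, then $\deg v\ge(s-1)(t-1)$ and we are done.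

Otherwise let $u$ be a non-neighbor of $v$, take a coloring of $G$ with no red $K_s$ and no blue $K_t$, and put $X=N(v)\cup\{u\}$. Suppose $|X|<(s-1)(t-1)$. Take a maximal family of vertex-disjoint red copies of $K_{s-1}$ in $G[X]$; it has at most $t-2$ members. Let $B$ be the union of their vertex sets and $R=X\setminus B$. By maximality $R$ contains no red $K_{s-1}$. Two vertices of one member are joined in red, so a blue clique in $B$ has at most one vertex in each member, and $B$ contains no blue $K_{t-1}$.

In $G+uv$ color the edges from $v$ to $R$ red and those from $v$ to $B$ blue; all other edges keep their colors. The neighborhood of $v$ in $G+uv$ is $X=R\cup B$, so $v$ lies in no red $K_s$ and in no blue $K_t$. Cliques avoiding $v$ are not a problem by the choice of the coloring. So $G+uv\nrightarrow(K_s,K_t)$, a contradiction. Hence $\deg v+1=|X|\ge(s-1)(t-1)$. $\square$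

The argument stops exactly at $|X|=(s-1)(t-1)$. Let $X$ consist of $t-1$ disjoint red copies of $K_{s-1}$, with all other pairs blue. This is a coloring with no red $K_s$ and no blue $K_t$. If $X=R\cup B$ and $R$ has no red $K_{s-1}$, then $B$ meets each of the $t-1$ copies, and picking one vertex of $B$ in each gives a blue $K_{t-1}$ in $B$. So no splitting exists.

To go beyond, one would have to change the coloring on $X$. On $r-1$ vertices there is a coloring of the complete graph without forbidden cliques, but nothing says that it extends to the rest of $G$. This suggests attacking the guess instead: let the rest of the graph *force* the colors near $v$.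

## The theorem, and why it refutes the guess

**Theorem 1.** There is $t_0$ such that for every $t\ge t_0$ there is $n_0(t)$ such that for all $N\ge n_0(t)$ there is a $(K_3,K_t)$-co-critical graph on $N$ vertices containing a vertex of degree at most $2500\,t$.

To compare with the guess we need that $r(K_3,K_t)$ grows faster than linearly. Erdős (*Graph theory and probability II*, 1961) proved $r(K_3,K_t)\ge c(t/\log t)^2$ for some $c>0$ and all $t\ge2$. A weaker bound suffices and has a short proof.

Take a random graph on $M$ vertices with edge probability $p=M^{-2/3}$, and let $s=\lceil 3M^{2/3}\ln M\rceil$. The expected number of triangles is at most $M^3p^3/6=M/6$, so by Markov's inequality there are at most $M/2$ triangles with probability at least $2/3$. The expected number of independent $s$-sets is at most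
$$\binom Ms(1-p)^{s(s-1)/2}\le\big(Me^{-p(s-1)/2}\big)^s .$$
Since $ps\ge3\ln M$, the bracket is at most $e^{1/2}M^{-1/2}$, and the bound tends to $0$. So for large $M$ some graph has at most $M/2$ triangles and no independent $s$-set. Deleting a vertex from each triangle leaves a triangle-free graph on at least $M/2$ vertices without independent $s$-sets, so $r(K_3,K_s)>M/2$. Given a large $t$, take $M=\lfloor (t/(10\ln t))^{3/2}\rfloor$. Then $\ln M\le\frac32\ln t$, so $3M^{2/3}\ln M\le0.45\,t$ and $s\le t$. Hence $r(K_3,K_t)>M/2\ge c'(t/\ln t)^{3/2}$ for some $c'>0$.

Consequently $2500\,t<r(K_3,K_t)-2$ for large $t$, and Theorem 1 shows that **the answer to the question is no**. By Theorem 2 with $s=3$, for $t\ge t_0$ the least possible minimum degree of a $(K_3,K_t)$-co-critical graph lies between $2t-3$ and $2500\,t$.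

The answer is negative for every $k\ge2$. For the tuple $(3,t,2,\dots,2)$, a color $i$ with $t_i=2$ can never be used in a coloring without the forbidden monochromatic cliques, because one edge is already a $K_2$. So the Ramsey number and the co-critical graphs are those of $(K_3,K_t)$. For $k=1$ we saw that the statement is true.

The rest of the notes proves Theorem 1.

**Conventions.** $G\to(3,j)$ means $G\to(K_3,K_j)$, with red $K_3$ or blue $K_j$. An edge coloring is *good* if it has no red $K_3$ and no blue $K_t$. The join is written $\vee$, and $[m]=\{1,\dots,m\}$. We say that $u$ is red (blue) to $x$ if $ux$ is an edge of that color. A copy of a graph is a subgraph, not necessarily induced. From here on $t$ is sufficiently large, except in small examples.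

## Two blue cliques that dictate the colors at a vertex

Here is a configuration of only $2(t-1)$ vertices that leaves an attached vertex no choice.

**Lemma 1.** In a graph with a good coloring, let $K^1,K^2$ be disjoint blue cliques of size $t-1$, with $K^i=D^i\cup\{\rho^i\}$ and $|D^i|=t-2$, such that every pair between $K^1$ and $K^2$ other than $\rho^1\rho^2$ is a red edge. If a vertex $u\notin K^1\cup K^2$ is adjacent to all of $K^1\cup K^2$, then $u$ is blue to $D^1\cup D^2$ and red to $\rho^1,\rho^2$. Two distinct vertices with this adjacency property are not adjacent.

*Proof.* Suppose $u$ is red to some $y\in D^i$. Since $y$ is red to all of $K^{3-i}$, all edges from $u$ to $K^{3-i}$ are blue, and $\{u\}\cup K^{3-i}$ is a blue $K_t$, a contradiction. So $u$ is blue to $D^1\cup D^2$. If $u$ were blue to $\rho^i$, then $\{u\}\cup K^i$ would be a blue $K_t$. So $u$ is red to $\rho^i$.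

Let $u,v$ be two such vertices, and suppose they are adjacent. Both are red to $\rho^1$, so $uv$ is not red. Both are blue to the blue clique $D^1$ of size $t-2$, so $uv$ is not blue. $\square$

For $t=3$ the configuration has four vertices $y^1,\rho^1,y^2,\rho^2$, with blue edges $y^1\rho^1$, $y^2\rho^2$ and red edges $y^1y^2$, $y^1\rho^2$, $\rho^1y^2$. If $u$ is red to $y^1$, it is blue to $y^2$ and $\rho^2$, which gives a blue triangle. The number of vertices is then $4=r(K_3,K_3)-2$, so nothing is gained for $t=3$. For large $t$, however, $2(t-1)$ is far below $r(K_3,K_t)-2$.

This suggests a plan. Take a set $S$ with such a configuration, force the colors inside $S$ by gadgets, join a vertex $v$ exactly to $S$, and take an edge-maximal supergraph $G$ with $G\nrightarrow(K_3,K_t)$. Then $G$ is co-critical, provided it is not complete. The degree of $v$ stays small if $v$ cannot receive a new edge to a vertex outside $S$, in particular to a gadget vertex $w$. Lemma 1 would guarantee this if $w$ also saw all of $K^1\cup K^2$. But then a gadget with an edge $ww'$ would contradict Lemma 1, because both ends would see the same configuration.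

So gadget vertices must see configurations ("frames"), and adjacent ones must see *different* frames. We therefore make $S$ larger: each vertex of the frame is replaced by a part with several vertices, and each gadget vertex $w$ chooses one vertex of each part, its *code*. Two demands appear.

* If $ww'$ is a red edge of a gadget, then $w,w'$ must have different red vertices $\rho^i$.
* If $C$ is a blue clique of a gadget all of whose vertices chose the same vertex in $|A|$ of the blue parts, then those $|A|$ vertices together with $C$ form a blue clique, so $|A|+|C|\le t-1$, with a little extra room for the edges that make the gadget work.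

The number of vertices of $S$ must remain linear in $t$, although the gadget is enormous. This is the heart of the matter, and the gadget must be built with it in mind.

## A gadget forcing a red edge

The next lemma says which property of a graph $\Gamma$ makes it a gadget.

**Lemma 2.** Let $\Gamma,J$ be graphs such that $K_1\vee J\to(3,t-1)$ and every red/blue coloring of $V(\Gamma)$ has a red $K_t$ or a blue copy of $J$. Then in every good coloring of $\{z,x\}\vee\Gamma$ with $zx$ an edge, $zx$ is red.

*Proof.* Color $w\in V(\Gamma)$ by the color of the edge $zw$. If the red class contains a $K_t$, none of its edges is red (such an edge would give a red triangle with $z$), so it is a blue $K_t$, a contradiction. So the blue class contains a copy of $J$. If $zx$ were blue, all vertices of $x\vee J$ would be blue neighbors of $z$. Since $x\vee J\to(3,t-1)$, there is a red $K_3$, or a blue $K_{t-1}$ that forms a blue $K_t$ with $z$. Both are impossible. $\square$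

The property can be produced recursively. Suppose $A_{j-1}\to(3,j-1)$, and suppose every 2-coloring of $V(B_j)$ has a red $K_j$ or a blue copy of $A_{j-1}$. The proof of Lemma 2, read with $j$ in place of $t$, suggests that $A_j:=K_1\vee B_j$ satisfies $A_j\to(3,j)$. So we climb from $A_{j-1}$ to $B_j$ and then to $A_j$, up to $\Gamma=B_t$. The task is to build each $B_j$ with control over its cliques, and the tool for that is the next lemma.

## A partition lemma that creates no new cliques

**Definition (labelled graph).** An $L$-labelled graph is a graph with a map from its vertices to $L$ giving adjacent vertices different labels.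

We want that, whatever the 2-coloring of the vertices, inside some copy of a given graph the color depends on the label only; and all cliques should remain inside single copies.

**Lemma 3.** Let $L$ be finite and $P_0$ a finite $L$-labelled graph. There is a finite $L$-labelled graph $P$ and a family $\mathcal P$ of subgraphs ("members"), each isomorphic to $P_0$ by a label-preserving isomorphism, such that

(a) every vertex is in a member, and every clique with at least two vertices is a clique of exactly one member;

(b) for every 2-coloring of $V(P)$ some member has the property that its vertices with equal labels have equal colors.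

*Proof.* Let $L=\{1,\dots,q\}$. We construct $P_i,\mathcal P_i$ for $i=0,1,\dots,q$ that satisfy (a), and (b) with the conclusion restricted to the labels $1,\dots,i$. For $i=0$ take $P_0$ and $\mathcal P_0=\{P_0\}$.

Given $P_{i-1}$, let $U$ be its set of vertices labelled $i$, and $u=|U|$. If $u=0$, put $P_i=P_{i-1}$ and $\mathcal P_i=\mathcal P_{i-1}$. Otherwise let $X$ be a set of $2u-1$ new vertices labelled $i$. For every $u$-subset $e\subset X$ take a new copy $P^e$ of $P_{i-1}$ and identify its set $U$ with $e$ by a bijection; apart from this the copies are disjoint. Let $P_i$ be the union, and let $\mathcal P_i$ consist of the members of all the $P^e$.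

*Property (a).* Every vertex of $X$ lies in some $P^e$, so by induction every vertex is in a member. The vertices of $U$ have equal labels, so $U$ is independent in $P_{i-1}$, and hence $X$ is independent in $P_i$. Let $K$ be a clique with $|K|\ge2$. It contains a vertex $w\notin X$, which lies in a unique $P^e$. Every edge at $w$ lies in $P^e$, so $K\subset V(P^e)$. Every edge of $K$ has an end outside $X$; this end lies in $P^e$ only, so the edge is an edge of $P^e$. Thus $K$ is a clique of $P^e$, and by induction it is a clique of exactly one member inside $P^e$. No member inside another $P^{e'}$ contains $w$.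

*Property (b).* In a 2-coloring, some $u$-subset $e$ of the $2u-1$ vertices of $X$ is monochromatic. Apply (b) for $P_{i-1}$ inside $P^e$: some member has equal colors on equal labels among $1,\dots,i-1$. All its label-$i$ vertices lie in $e$ and have the same color. So this member is as required.

Finally take $P=P_q$. $\square$

For example, let $L=\{1,2\}$ and let $P_0$ be two disjoint edges, each with one end labelled $1$ and one labelled $2$. In the first step $u=2$, so $X$ has three vertices, and each of the three pairs $e\subset X$ gets a copy of $P_0$ with two private vertices labelled $2$. So $P_1$ consists of three disjoint paths on three vertices with their middle vertices in $X$. Of the three vertices in $X$ two have the same color, so the member on that pair has equal colors on label $1$. In the second step $u=6$, and there are $\binom{11}{6}$ copies of $P_1$.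

## Spread sets and the recursive construction of $\Gamma$

**The start.** Let $r_0=r(K_3,K_{96})$, a constant. Take a coloring of $K_{r_0-1}$ without red $K_3$ and blue $K_{96}$ and add a vertex joined in blue. The result has no red $K_3$ and no blue $K_{97}$. Its red edges form a triangle-free graph $F_0$ on $[r_0]$ whose independent sets have size at most $96$. Neighborhoods in $F_0$ are independent, so $\Delta(F_0)\le96$, and greedily there is a proper coloring $\kappa:[r_0]\to[97]$ of $F_0$. Fix it.

**Definition (roles and labels).** The roles are the base roles $k\in[r_0]$ and the hub roles $h_l$, $97\le l\le t-2$. Labels are pairs (role, index), where the index is a positive integer.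

**Definition (spread set).** A $j$-element set $N$ of integers is $j$-spread if any $t$ consecutive integers contain at most $\lceil j/4\rceil$ elements of $N$.

For instance, with $t=100$ and $j=97$ the bound is $\lceil 97/4\rceil=25$. The set $\{5,10,\dots,485\}$ is $97$-spread, because $100$ consecutive integers contain at most $20$ multiples of $5$; the set $[97]$ is not. The image of a $j$-spread set under a strictly increasing integer map is $j$-spread, because such a map is injective and does not decrease distances.

The purpose of spread sets is this. Later, indices are grouped in blocks of $t$ consecutive integers, and we want no block to contain much of a red $K_j$ that the construction provides.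

**Lemma 4.** If $1\le j\le t$ and $R$ is a finite set of integers with $|R|\ge4t+j$, then $R$ contains a $j$-spread subset.

*Proof.* Let $\Delta=\lceil4t/j\rceil$ and take the elements of $R$ of rank $1+i\Delta$ in increasing order, $0\le i\le j-1$. The largest rank is at most $1+(j-1)(4t/j+1)\le4t+j$, so these elements exist. Among any $\lceil j/4\rceil+1$ of them, the extreme ranks differ by at least $\frac j4\cdot\frac{4t}j=t$, so these elements do not lie among $t$ consecutive integers. $\square$

**The recursion.** Put $n_j=1+5t(j-96)$ for $96\le j\le t$, and $n=5t^2\ge n_t$. Let $A_{96}$ be the complete graph on vertices labelled $(k,1)$, $k\in[r_0]$.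

For $97\le j\le t$, let $A_{j-1}$ be given, with indices in $[n_{j-1}]$ and roles among the base roles and the $h_l$ with $l\le j-1$. Let $P_0$ be the disjoint union of the following graphs:

* for each role $\rho$ of $A_{j-1}$ and each $j$-spread $N\subset[n_j]$, a complete graph with vertices labelled $(\rho,\nu)$, $\nu\in N$, called a *piece of order $j$*;
* for each family $(f_\rho)$ of strictly increasing maps $[n_{j-1}]\to[n_j]$, with $\rho$ running over the roles of $A_{j-1}$, a copy of $A_{j-1}$ in which each label $(\rho,\nu)$ is replaced by $(\rho,f_\rho(\nu))$.

The relabelling is injective on labels, so adjacent vertices still have different labels. Let $B_j$ be the graph $P$ of Lemma 3 for this $P_0$. For $j\le t-2$ let $A_j$ be $B_j$ plus a new vertex, a *hub*, labelled $(h_j,1)$ and adjacent to all of $B_j$; the role $h_j$ does not occur in $B_j$. Let $A_{t-1}:=B_{t-1}$ and $\Gamma:=B_t$.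

**Lemma 5.** (a) For $97\le j\le t$, every 2-coloring of $V(B_j)$ has a red $K_j$ or a blue copy of $A_{j-1}$. (b) $A_j\to(3,j)$ for $96\le j\le t-2$, and $K_1\vee B_{t-1}\to(3,t-1)$.

*Proof.* (a) Take the member from Lemma 3(b); in it, color is a function of the label. For a role $\rho$ let $R_\rho\subset[n_j]$ be the set of $\nu$ such that $(\rho,\nu)$ occurs in this member with color red. If some $R_\rho$ contains a $j$-spread set $N$, the piece with role $\rho$ and index set $N$ is a red $K_j$. Otherwise Lemma 4 gives $|R_\rho|<4t+j\le5t$ for all $\rho$. Since $n_j-5t=n_{j-1}$, there are strictly increasing maps $f_\rho:[n_{j-1}]\to[n_j]\setminus R_\rho$. The copy of $A_{j-1}$ that belongs to this family has no red vertex, so it is blue.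

(b) For $j=96$ this holds since $A_{96}=K_{r_0}$. Let $97\le j\le t-1$ and consider an edge coloring of $y\vee B_j$. Color the vertices of $B_j$ by the color of the edge to $y$ and apply (a). If the red class contains a $K_j$, this $K_j$ contains a red edge, giving a red triangle with $y$, or it is a blue $K_j$. If the blue class contains a copy of $A_{j-1}$, then by induction (note $j-1\le t-2$) this copy contains a red $K_3$, or a blue $K_{j-1}$ that forms a blue $K_j$ with $y$. For $j\le t-2$ the graph $y\vee B_j$ is $A_j$; for $j=t-1$ we get the second statement. $\square$

By Lemma 5(a) for $j=t$ and Lemma 5(b), $\Gamma$ satisfies the hypothesis of Lemma 2 with $J=A_{t-1}=B_{t-1}$.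

## The cliques of $\Gamma$

To color $\Gamma$ we must know all its cliques. We first name the pieces at every level. $A_{96}$ has no pieces. The pieces of $B_j$ are the images, in all members, of the pieces of order $j$ in $P_0$ and of the pieces (with their orders) of the copies of $A_{j-1}$ in $P_0$. The pieces of $A_j$ are those of $B_j$. All pieces are complete subgraphs.

**Lemma 6.** For each of the graphs $B_j$ ($97\le j\le t$) and $A_j$ ($96\le j\le t-1$):

(i) Every piece has an order $i$ with $97\le i\le j$. It has $i$ vertices with one common role $\rho$, which is a base role or $h_l$ with $l<i$, and its index set is $i$-spread.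

(ii) Every edge with both ends of the same role lies in exactly one piece.

(iii) Every nonempty clique is of one of the following types.
*Type I*: a disjoint union $H\cup C'$, where $C'\ne\emptyset$ is a subset of a piece of some order $i$ and the vertices of $H$ have pairwise distinct roles among the $h_l$ with $l\ge i$.
*Type II*: a disjoint union $H\cup C'$, where the vertices of $C'$ have distinct base roles and those of $H$ have distinct hub roles.

In $A_{97}$, for example, the hub together with a piece of order $97$ is a clique of Type I with $|H|=1$, and the hub together with a copy of $A_{96}$ is a clique of Type II. Note that in Type I the role of $C'$ is not among the roles of $H$, by (i).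

*Proof.* Induction along $A_{96},B_{97},A_{97},B_{98},\dots,B_t$. In $A_{96}$ all vertices have distinct base roles, so (i) and (ii) are vacuous and all cliques are of Type II.

**From $A_{j-1}$ to $B_j$.** (i) For pieces of order $j$ this is the definition, since the hub roles of $A_{j-1}$ are $h_l$ with $l\le j-1$. For pieces inside a copy of $A_{j-1}$, the roles are unchanged, and the index set is replaced by its image under the single increasing map $f_\rho$. So (i) follows by induction.

(ii) Let $e$ be an edge with both ends of the same role. By Lemma 3(a) it lies in exactly one member $M$. A piece containing both ends of $e$ is a complete subgraph of some member, which therefore contains $e$ and equals $M$. In $M\cong P_0$ the edge $e$ lies in exactly one of the disjoint summands. If this is a piece of order $j$, it is the only piece containing $e$. If it is a copy of $A_{j-1}$, then by induction exactly one piece contains $e$.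

(iii) A single vertex is a clique of Type II. A clique with at least two vertices is a clique of a member by Lemma 3(a), hence of one summand of $P_0$. In a piece of order $j$ it is of Type I with $H=\emptyset$. In a copy of $A_{j-1}$ it is of Type I or II by induction.

**From $B_j$ to $A_j$.** For $j=t-1$ the graphs are equal; let $j\le t-2$. (i) is unchanged. (ii) Edges at the hub join different roles, so nothing changes. (iii) Consider a clique containing the hub $y$. If it is $\{y\}$, it is of Type II. Otherwise it is $y$ plus a clique of $B_j$ of Type I or II. All pieces of $B_j$ have order at most $j$, and the hub roles occurring in $B_j$ are $h_l$ with $l<j$. So adding $y$, of role $h_j$, to $H$ gives a clique of the same type. $\square$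

## A coloring of $\Gamma$ and its red classes

We now color $\Gamma$ so that a blue clique uses only about $\frac58$ of a piece. A clique of Type I with order $j$ has at most $t-1-j$ vertices in $H$, so this leaves a slack of about $\frac38j$ below $t$, which we spend later on agreements between codes.

**The coloring $\psi$.** For a piece of order $j$ with index set $N$, group $N$ by the value $\lceil\nu/t\rceil$. Since $N$ is $j$-spread, groups have size at most $\lceil j/4\rceil\le\frac j4+\frac34$. Let $N_1$ be the shortest initial union of groups (in increasing order) of size at least $3j/8$, and $N_2=N\setminus N_1$. Then $|N_2|\le\frac58j$ and $|N_1|<\frac38j+\frac j4+\frac34$, so both $N_1,N_2$ are unions of groups and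
$$|N_1|,\ |N_2|\le\tfrac58j+1. \tag{1}$$
Edges of the piece between $N_1$ and $N_2$ are red; edges inside $N_1$ or inside $N_2$ (the *sides*) are blue. An edge between distinct base roles $k,k'$ is red if and only if $kk'\in E(F_0)$. All other edges (distinct roles, at least one a hub role) are blue. This is well defined by Lemma 6(ii).

**Lemma 7.** $\psi$ has no red triangle. A blue clique is of Type I with $C'$ contained in one side of a piece, so that $|C'|\le\frac58j+1$ where $j$ is the order, or of Type II with the roles of $C'$ independent in $F_0$, so that $|C'|\le96$.

*Proof.* Use Lemma 6(iii). Inside a clique, a vertex of $H$ has a hub role different from all other roles, so it sends only blue edges. So a red triangle would lie in $C'$. But red is bipartite on a piece, and on distinct base roles red edges correspond to edges of the triangle-free graph $F_0$. The description of blue cliques follows from (1) and from the bound $96$ on independent sets of $F_0$. $\square$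

**Red classes.** The first demand on codes concerned red edges. For $w$ labelled $(\rho,\nu)$ let
$$\pi(w)=(\kappa(\rho),\lceil\nu/t\rceil),\qquad \kappa(h_l)=0 .$$
Indices lie in $[n]=[5t^2]$, so there are at most $98\cdot5t=490t$ classes. Let $\Pi$ be their set.

**Lemma 8.** Adjacent $w,w'$ with $\pi(w)=\pi(w')$ are joined by a blue edge.

*Proof.* If they have the same role, they lie in a piece by Lemma 6(ii) and belong to the same group, hence to the same side. If they have distinct base roles with equal $\kappa$, these roles are not adjacent in $F_0$, so the edge is blue. Distinct hub roles give a blue edge. A base and a hub role have different $\kappa$. $\square$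

This is where spread sets pay off: about $5t^2$ indices give only $5t$ values $\lceil\nu/t\rceil$, and every piece is still cut into two balanced sides along these values.

## Hash functions and codes

The second demand concerns blue cliques. A code has $t-2$ coordinates, one for each blue part of a frame. A coordinate records some information about the role and a hash value of the index. The alphabets must have bounded size for most coordinates.

Let $p_a=\lceil60\,t^{48/\max(a,96)}\rceil$ for $a\in[t-2]$. For $a\ge\ln^2t$ this is at most $62$, as we check below, and it never exceeds $60\sqrt t+1$.

**Lemma 9.** There are functions $g_a:[n]\to[p_a]$ ($a\in[t-2]$) such that for all distinct $\nu,\nu'\in[n]$ and $97\le j\le t$, at most $j/8$ of the $a\le\min(j-1,t-2)$ satisfy $g_a(\nu)=g_a(\nu')$.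

*Proof.* Choose all values independently and uniformly. Fix $\nu\ne\nu'$ and $j$. For $a\le j-1$ we have $\max(a,96)<j$, so the probability of $g_a(\nu)=g_a(\nu')$ is at most $(60t^{48/j})^{-1}$. Let $k=\lfloor j/8\rfloor+1>j/8$ and $m=\min(j-1,t-2)<8k$. Failure means at least $k$ agreements among $m$ coordinates, and its probability is at most
$$\binom mk(60t^{48/j})^{-k}\le\Big(\frac{em}k\Big)^k(60t^{48/j})^{-k}\le\Big(\frac{8e}{60}\Big)^kt^{-48k/j}<t^{-6},$$
because $8e<60$ and $48k/j>6$. There are at most $\binom{5t^2}2\cdot t\le13t^5$ triples $(\{\nu,\nu'\},j)$, and $13t^5\cdot t^{-6}<1$. $\square$

Here one sees why the recursion started at $96$ and not at $1$: the union bound wants alphabets of size about $t^{48/j}$, and at $j=96$ this is $\sqrt t$, which is harmless.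

**Codes.** For $w$ labelled $(\rho,\nu)$ and $a\in[t-2]$ put $y_a(w)=(\tau_a(w),g_a(\nu))$. For $a\le96$, $\tau_a(w)=k$ if $\rho=k$ is a base role, and $\tau_a(w)=*$ if $\rho$ is a hub role. For $a\ge97$, $\tau_a(w)=1$ if $\rho=h_a$, and $\tau_a(w)=0$ otherwise. Let $\Sigma_a$ be the alphabet: $|\Sigma_a|=(r_0+1)p_a$ for $a\le96$, and $|\Sigma_a|=2p_a$ for $a\ge97$.

**Lemma 10.** Let $C$ be a nonempty blue clique of $(\Gamma,\psi)$ and $A\subset[t-2]$ such that for each $a\in A$ all vertices of $C$ have the same $y_a$. Then $|C|\le\max\{1,\,t-2-|A|\}$.

*Proof.* Let $|C|\ge2$; we show $|C|\le t-2-|A|$. Three observations come directly from the definition of the codes.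

* (O1) If $C$ contains two different roles and $h_a$ is the role of a vertex of $C$, then $a\notin A$. Indeed $\tau_a$ is $1$ at this vertex and $0$ at a vertex of another role.
* (O2) If $C$ contains two distinct base roles, or a base and a hub role, then $A\cap[96]=\emptyset$, because every $\tau_a$ with $a\le96$ distinguishes them.
* (O3) If $C$ contains two vertices of the same role, then $|A\cap[j-1]|\le j/8$ for $97\le j\le t$. Indeed these vertices are adjacent, so their labels, and hence their indices, are different, and Lemma 9 applies.

By Lemma 7 there are the following cases.

**Type II.** All roles are distinct. There are $t-98$ hub roles, so by (O1) $|H|\le t-98-|A\cap[97,t-2]|$. If $C'\ne\emptyset$, then $A\cap[96]=\emptyset$ by (O2), so $|C|\le t-98-|A|+96=t-2-|A|$. If $C'=\emptyset$, then $|A\cap[97,t-2]|\ge|A|-96$, so $|C|\le t-98-(|A|-96)=t-2-|A|$.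

**Type I of order $j\ge97$, $H=\emptyset$.** Here $|C'|\ge2$, so (O3) gives $|A|\le\frac j8+\max(0,t-1-j)$. If $j\le t-1$, then $t-2-|A|\ge\frac78j-1\ge\frac58j+1\ge|C|$. If $j=t$, then $t-2-|A|\ge\frac78t-2\ge\frac58t+1\ge|C|$.

**Type I of order $j\ge97$, $H\ne\emptyset$.** Then $j\le t-2$, and $C$ contains two different roles. The roles of $H$ are among $h_j,\dots,h_{t-2}$, so (O1) gives
$$|H|\le(t-1-j)-|A\cap[j,t-2]|. \tag{2}$$
If $|C'|\ge2$, then $|A\cap[j-1]|\le j/8$ by (O3), so
$$|C|\le t-1-j-\Big(|A|-\frac j8\Big)+\frac58j+1=t-\frac j4-|A|\le t-2-|A| .$$
If $|C'|=1$, then (2) gives
$$|C|\le t-j-|A\cap[j,t-2]|=t-j-|A|+|A\cap[j-1]|,$$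
which is at most $t-2-|A|$ provided $|A\cap[j-1]|\le j-2$. So it is enough that one element of $[j-1]$ is not in $A$. If the role of $C'$ is $h_l$, then $97\le l<j$ by Lemma 6(i), and $l\notin A$ by (O1). If it is a base role, then $1\notin A$ by (O2). $\square$

## The set $S$ of linear size and the graph $G_1$

**The graph $S$ and its coloring $c_S$.** For $i=1,2$ let $Y^i_a$ ($2\le a\le t-2$) be a copy of $\Sigma_a$, let $Y^i_1$ be a copy of $\Sigma_1\times\{1,2\}$, and let $R^i$ be a copy of $\Pi\times\{1,2\}$, all disjoint. The last coordinate of an element of $Y^i_1$ or $R^i$ is its *version*. Put $C^i=\bigcup_aY^i_a$, $S^i=C^i\cup R^i$, $S=S^1\cup S^2$.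

* Blue edges: all pairs in different parts of the same $S^i$ (the parts being $Y^i_1,\dots,Y^i_{t-2},R^i$), except the pairs from $Y^i_1\times R^i$ with different versions.
* Red edges: all pairs between $S^1$ and $S^2$ except $R^1\times R^2$.

There are no other edges. The red graph is bipartite. A blue clique lies in one $S^i$ and has at most one vertex in each part, so it has at most $t-1$ vertices.

The versions are there for the following reason. The gadget of an edge $s_1s_2$ will be joined to $s_1,s_2$ by blue edges, while each gadget vertex must be red to its own vertices of $R^1,R^2$. If $s_i\in R^i$, these two wishes could collide. With two versions the gadget uses the version that $s_i$ does not have.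

**Lemma 11.** $|S|\le2500\,t$.

*Proof.* We have $|S|\le2\big(2|\Sigma_1|+\sum_{a\ge2}|\Sigma_a|+980t\big)$. The terms with $a\le96$ contribute $O(\sqrt t)$, since $r_0$ is a constant. The terms with $97\le a<\ln^2t$ contribute at most $2\ln^2t\,(60\sqrt t+1)=o(t)$. For $a\ge\ln^2t$ we have $t^{48/a}=e^{48(\ln t)/a}\le e^{48/\ln t}\le1.01$, so $p_a\le62$, and these terms contribute at most $124t$. Hence $|S|\le2208t+o(t)\le2500t$. $\square$

**The graph $G_1$.** For each red edge $f=s_1s_2$ of $S$ ($s_i\in S^i$) take a new copy $\Gamma_f$ of $\Gamma$ and join every vertex of $\Gamma_f$ to $s_1$ and $s_2$. At most one of $s_1,s_2$ is in $R^1\cup R^2$. If one is, of version $\delta$, let $\varepsilon(f)=3-\delta$; otherwise let $\varepsilon(f)=1$. For $w\in\Gamma_f$ and $i=1,2$ let $y^i_a(w)\in Y^i_a$ be the vertex corresponding to the letter $y_a(w)$ (of version $\varepsilon(f)$ if $a=1$), and let $\rho^i(w)\in R^i$ be the vertex $(\pi(w),\varepsilon(f))$. Join $w$ to all $y^i_a(w)$ and to $\rho^1(w),\rho^2(w)$. Finally add $q\ge1$ pairwise nonadjacent vertices $v_1,\dots,v_q$, each joined exactly to $S$.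

We must show two opposite things: $G_1$ has a good coloring, and it is so rigid that no edge from $v_m$ to a vertex outside $S$ can be added.

**Lemma 12.** $G_1$ has a good coloring.

*Proof.* Color $S$ by $c_S$, each $\Gamma_f$ by $\psi$, the edges $ws_1,ws_2$ and $wy^i_a(w)$ blue, and the edges $w\rho^i(w)$ red. This is consistent: if $s_i\in R^i$, its version differs from that of $\rho^i(w)$, so $s_i\ne\rho^i(w)$. Color $v_mx$ blue for $x\in C^1\cup C^2$ and red for $x\in R^1\cup R^2$.

**Step 1: no red triangle.** There is none inside $S$, where red is bipartite, and none inside a $\Gamma_f$, by Lemma 7. A red triangle with exactly one vertex $w\in\Gamma_f$ outside $S$ would need two adjacent red neighbors of $w$ in $S$; but these neighbors are $\rho^1(w),\rho^2(w)$, and they are not adjacent. A red triangle with exactly two vertices outside $S$ contains adjacent $w,w'\notin S$, which lie in the same $\Gamma_f$, since the $v_m$ have all their neighbors in $S$. If $w,w'$ have a common red neighbor in $S$, then $\pi(w)=\pi(w')$, and $ww'$ is blue by Lemma 8. Finally, the red neighbors of $v_m$ form the independent set $R^1\cup R^2$.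

**Step 2: no blue $K_t$.** A blue clique containing $v_m$ has its other vertices in one $C^i$, which has $t-2$ parts, so its size is at most $1+(t-2)$. Blue cliques inside $S$ have at most $t-1$ vertices. Any other blue clique is $C_S\cup C_W$ with $\emptyset\ne C_W\subset V(\Gamma_f)$, $f=s_1s_2$, and $C_S\subset S^i$ for one $i$. The blue neighbors of $w\in\Gamma_f$ in $S^i$ are $s_i$ and the $y^i_a(w)$. Hence every vertex of $C_S\setminus\{s_i\}$ equals $y^i_a(w)$ for all $w\in C_W$, where $Y^i_a$ is its part. Let $A$ be the set of these $a$. A blue clique has at most one vertex in each part, so $|C_S\setminus\{s_i\}|=|A|$. For $a\in A$ all vertices of $C_W$ have the same $y_a$, so Lemma 10 applies to $C_W$ and $A$.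

If $s_i\notin C_S$, then $|C_S|+|C_W|\le|A|+\max(1,t-2-|A|)\le t-1$, since $|A|\le t-2$.

If $s_i\in C_S$, then $|A|\le t-3$. Indeed, if $s_i\in Y^i_{a_0}$, then $a_0\notin A$. If $s_i\in R^i$, then $1\notin A$, because $y^i_1(w)$ has version $\varepsilon(f)$, which differs from the version of $s_i$, so it is not adjacent to $s_i$. Therefore $\max(1,t-2-|A|)=t-2-|A|$, and $|C_S|+|C_W|\le|A|+1+(t-2-|A|)=t-1$. $\square$

## Rigidity of $G_1$ and the end of the proof

First we check that the gadgets force the colors inside $S$.

**Lemma 13.** In every good coloring of a supergraph of $G_1$, the edges of $S$ listed above are colored as in $c_S$.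

*Proof.* For a red edge $f=s_1s_2$, the supergraph contains $\{s_1,s_2\}\vee\Gamma_f$ with the edge $s_1s_2$. The restriction of the coloring to this subgraph is good, and Lemma 2 shows that $f$ is red. For a blue edge $ab$ with $a,b\in S^i$, take $x\in C^{3-i}$. Then $xa,xb$ are red edges of $S$, so they are red by the first part, and $ab$ must be blue. $\square$

**Definition (frame).** A frame is $K=K^1\cup K^2$, where $K^i$ consists of one vertex of each of $Y^i_1,\dots,Y^i_{t-2},R^i$, and the vertices from $Y^i_1$ and $R^i$ have the same version.

By Lemma 13, in every good coloring of a supergraph of $G_1$ a frame is a configuration as in Lemma 1, with $D^i=K^i\cap C^i$ and $\rho^i$ the vertex of $K^i\cap R^i$: each $K^i$ is a blue clique of size $t-1$, and every pair between $K^1$ and $K^2$ except $\rho^1\rho^2$ is a red edge.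

**Lemma 14.** For every $m$ and every $u\notin S\cup\{v_m\}$, the graph $G_1+uv_m$ has no good coloring.

*Proof.* The vertex $u$ lies in some $\Gamma_f$, or $u=v_{m'}$. In both cases it is adjacent to all of some frame $K$. For $u\in\Gamma_f$ take $K=\{y^i_a(u),\rho^i(u): i=1,2,\ a\in[t-2]\}$; here $y^i_1(u)$ and $\rho^i(u)$ both have version $\varepsilon(f)$. For $u=v_{m'}$ take any frame. The vertex $v_m$ is adjacent to all of $S$, hence to all of $K$. In a good coloring of $G_1+uv_m$, Lemma 1 would say that $u$ and $v_m$ are not adjacent, a contradiction. $\square$

**Proof of Theorem 1.** By Lemma 12, $G_1\nrightarrow(K_3,K_t)$. Let $G\supseteq G_1$ be an edge-maximal graph on $V(G_1)$ with $G\nrightarrow(K_3,K_t)$. If $G$ contained an edge $uv_1$ with $u\notin S$, then a good coloring of $G\supseteq G_1+uv_1$ would restrict to a good coloring of $G_1+uv_1$, against Lemma 14. So $N_G(v_1)=S$. In particular $v_1$ is not adjacent to the vertices of the gadgets, so $G$ is not complete, and by maximality it is $(K_3,K_t)$-co-critical. By Lemma 11,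
$$\deg_G(v_1)=|S|\le2500\,t .$$
The number of vertices of $G$ is $|S|+q$ plus the total number of vertices in the gadgets, and only $q$ varies. Since $q\ge1$ is arbitrary, all sufficiently large numbers of vertices occur. $\square$
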